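# Second symbolic powers of Gorenstein Stanley–Reisner ideals and the diameter-two condition

Throughout, $k$ is a field, all homology and cohomology is reduced and has coefficients in $k$, and $[n]=\{1,\dots,n\}$. Sets of small labels are often written as words, so $013$ means $\{0,1,3\}$.

## Complexes, links and the second symbolic power

A simplicial complex $\Delta$ is a family of finite sets closed under taking subsets. Its maximal faces are the facets, $\dim F=|F|-1$, and $\Delta$ is pure if all facets have the same size. Two degenerate cases must be kept apart. The void complex has no faces at all, and all its homology is zero. The complex $\{\emptyset\}$ has dimension $-1$, and its only nonzero homology is $\widetilde H_{-1}=k$. Over a field, $\widetilde H^j$ is the dual of $\widetilde H_j$, so for finite complexes the two vanish together.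

**Definition 1 (Stanley–Reisner ideal).** Let $\Delta$ have vertex set $[n]$ and let $S=k[x_1,\dots,x_n]$. The ideal $I_\Delta\subset S$ is generated by the squarefree monomials $x_{i_1}\cdots x_{i_r}$ with $\{i_1,\dots,i_r\}\notin\Delta$. Equivalently $I_\Delta=\bigcap_F P_F$, where $F$ runs over the facets and $P_F=(x_i: i\notin F)$. One has $\dim S/I_\Delta=\dim\Delta+1$.

*Example.* For the 4-cycle with edges $12,23,34,41$, $I_\Delta=(x_1x_3,x_2x_4)$.

**Definition 2 (second symbolic power).** $I_\Delta^{(2)}=\bigcap_{F}P_F^2$, over the facets $F$ of $\Delta$. Its minimal primes are the $P_F$, so again $\dim S/I_\Delta^{(2)}=\dim\Delta+1$.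

*Example.* Let $\Delta$ be three points. Then $I_\Delta=(x_1x_2,x_1x_3,x_2x_3)$, and $x_1x_2x_3$ lies in $(x_2,x_3)^2\cap(x_1,x_3)^2\cap(x_1,x_2)^2=I_\Delta^{(2)}$. It does not lie in $I_\Delta^2$, which is generated in degree 4. So the symbolic square can be larger than the square.

**Definition 3 (link, star, join).** For $F\in\Delta$,
$$\operatorname{link}_\Delta F=\{G\in\Delta: G\cap F=\emptyset,\ G\cup F\in\Delta\},\qquad \operatorname{st}F=\{G: G\cup F\in\Delta\}.$$
The join $\Gamma*\Gamma'$ of complexes on disjoint vertex sets consists of all $G\sqcup G'$ with $G\in\Gamma$, $G'\in\Gamma'$. A cone with apex $v$ is a join of the point $v$ with a nonvoid complex; all its reduced homology vanishes. The star of a nonempty face is a cone.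

*Example.* In the boundary of the octahedron, with opposite pairs $\{i,i'\}$, $i=1,2,3$, the link of $1$ is the 4-cycle $2,3,2',3'$, the star of $1$ is the cone over it, and the whole complex is the join of $\operatorname{link}1$ with the two points $1,1'$.

**Definition 4 (diameter).** For a complex $\Gamma$ let $\Gamma^{(1)}$ be its 1-skeleton as a graph. Then $\operatorname{diam}(\Gamma^{(1)})$ is the maximal graph distance between two vertices, and is $\infty$ if the graph is disconnected.

*Example.* A cycle of length $\ell$ has diameter $\lfloor\ell/2\rfloor$. So a cycle has diameter at most $2$ exactly when $\ell\le5$.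

**Definition 5 (depth, Cohen–Macaulay, $(S_2)$).** Let $R=S/J$ with $J$ a homogeneous ideal and let $\mathfrak m=(x_1,\dots,x_n)$. The local cohomology $H^i_{\mathfrak m}(R)$ is the cohomology of the Čech complex on $x_1,\dots,x_n$, and $\operatorname{depth}R$ is the least $i$ with $H^i_{\mathfrak m}(R)\ne0$. The ring $R$ is Cohen–Macaulay if $H^i_{\mathfrak m}(R)=0$ for all $i<\dim R$. It satisfies Serre's condition $(S_2)$ if $\operatorname{depth}R_P\ge\min\{2,\dim R_P\}$ for all primes $P$. Reisner's criterion says that $S/I_\Delta$ is Cohen–Macaulay iff $\widetilde H_i(\operatorname{link}_\Delta F)=0$ for all $F\in\Delta$ and $i<\dim\operatorname{link}_\Delta F$; we then call $\Delta$ Cohen–Macaulay over $k$, and $\Delta$ is pure.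

*Example.* Two disjoint edges $12$, $34$ give $R=S/\big((x_3,x_4)\cap(x_1,x_2)\big)$, two planes meeting in a point. Since $\widetilde H_0(\Delta)\ne0$, $R$ is not Cohen–Macaulay: it has dimension $2$ and depth $1$. Taking $P=\mathfrak m$ shows that it does not satisfy $(S_2)$ either.

**Definition 6 (Gorenstein, Gorenstein\*).** A Noetherian ring is Gorenstein if each of its localizations at primes has finite injective dimension over itself. A complex $\Delta$ is Gorenstein over $k$ if $S/I_\Delta$ is Gorenstein. A complex $\Gamma$ is Gorenstein\* over $k$ if for every $F\in\Gamma$ the homology $\widetilde H_i(\operatorname{link}_\Gamma F)$ is $k$ for $i=\dim\operatorname{link}_\Gamma F$ and $0$ otherwise.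

We use one standard fact (Stanley, *Combinatorics and Commutative Algebra*, §II.5): $\Delta$ is Gorenstein over $k$ iff $\Delta=\sigma*\Gamma$ with $\sigma$ a simplex, possibly $\{\emptyset\}$, and $\Gamma$ Gorenstein\* over $k$. Triangulated spheres are Gorenstein\* over every field.

*Example.* Every cycle is Gorenstein\*: its vertex links are two points and it has the homology of $S^1$. The path with edges $12,23$ is the cone with apex $2$ over the two points $1,3$; it is Gorenstein but not Gorenstein\*, and indeed $I=(x_1x_3)$.

## The question and the three theorems

Consider two conditions on $\Delta$.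

(1) $\Delta$ is Gorenstein over every field.

(2) $\operatorname{diam}\big((\operatorname{link}_\Delta F)^{(1)}\big)\le2$ for every face $F\in\Delta$ with $\dim\operatorname{link}_\Delta F\ge1$.

It is known that (2) is equivalent to $S/I_\Delta^{(2)}$ satisfying $(S_2)$; we shall not use this. The question comes from Giancarlo Rinaldo, Naoki Terai, Ken-ichi Yoshida, "On the second powers of Stanley–Reisner ideals", arXiv:1203.1969 (2012): *do (1) and (2) imply that $S/I_\Delta^{(2)}$ is Cohen–Macaulay for every field?*

In one family the answer is visible at once. If $\Delta$ is the boundary of the simplex on $[n]$, the facets are $[n]\setminus i$, so $I_\Delta^{(2)}=\bigcap_i(x_i^2)=(x_1^2\cdots x_n^2)$ is principal and the quotient is Cohen–Macaulay. In general, however, the answer is no.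

**Theorem A.** Use ten variables $x_i,y_i$ $(0\le i\le4)$. Let
$$I=(x_iy_i\ (0\le i\le 4),\ x_1x_4,\ x_2x_3,\ x_0x_1x_2,\ x_0x_3x_4,\ y_1y_3,\ y_2y_4,\ y_0y_1y_2,\ y_0y_3y_4),$$
and let $\Delta$ be the complex with $I=I_\Delta$. Then $\Delta$ is a triangulation of $S^3$ with 10 vertices and 26 facets. It satisfies (1) and (2), and $H^3_{\mathfrak m}(S/I_\Delta^{(2)})\ne0$ for every field, while $\dim S/I_\Delta^{(2)}=4$. So $S/I_\Delta^{(2)}$ is not Cohen–Macaulay over any field.

**Theorem B.** If $\dim\Delta\le2$, then (1) and (2) imply that $S/I_\Delta^{(2)}$ is Cohen–Macaulay over every field.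

**Theorem C.** For all $r\ge1$ and $D\ge4r-1$ there is a triangulated $D$-sphere $\Delta$ satisfying (1), (2) and $\operatorname{depth}S/I_\Delta^{(2)}\le\dim S/I_\Delta^{(2)}-r$ over every field. In particular $(r=1)$, counterexamples exist in every dimension $D\ge3$.

We first turn the algebra into topology, then prove Theorem B. Its proof shows what goes wrong in dimension 3, and the counterexample is built from that.

## Local cohomology as cohomology of the subcomplexes $L_V$

**Definition 7 ($\Gamma_V$).** For a complex $\Gamma$ and a finite set $V$, let $\Gamma_V$ be the subcomplex generated by the facets $F$ of $\Gamma$ with $|V\setminus F|\le1$.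

*Example.* If $V=\{u,v\}$ consists of two vertices, the condition says $u\in F$ or $v\in F$, so $\Gamma_V=\operatorname{st}u\cup\operatorname{st}v$. If $|V|\le1$, then $\Gamma_V=\Gamma$.

**Lemma 1.** Let $J=I_\Delta^{(2)}$, $a\in\mathbb Z^n$, $G_a=\{i:a_i<0\}$. Let $\Delta_a$ be the complex generated by the facets $F\supseteq G_a$ of $\Delta$ with $\sum_{i\notin F}a_i\le1$. Then
$$H^i_{\mathfrak m}(S/J)_a\cong\widetilde H^{\,i-|G_a|-1}(\operatorname{link}_{\Delta_a}G_a),$$
which is zero if there is no such $F$. In particular, if $G\in\Delta$, $V\cap G=\emptyset$ and $a=\sum_{i\in V}e_i-\sum_{i\in G}e_i$, then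
$$H^i_{\mathfrak m}(S/J)_a\cong\widetilde H^{\,i-|G|-1}\big((\operatorname{link}_\Delta G)_V\big).\tag{3}$$

*Proof.* The plan is to write out the degree-$a$ strand of the Čech complex $C^i=\bigoplus_{|G|=i}(S/J)_{x_G}$, where $x_G=\prod_{i\in G}x_i$.

**Step 1: which summands are nonzero.** The degree-$a$ part of $S_{x_G}$ is $k\,x^a$ if $G\supseteq G_a$ and $0$ otherwise. Let $G\supseteq G_a$. Localization commutes with finite intersections, and $P_FS_{x_G}$ is the unit ideal when $G\not\subseteq F$, because some variable of $P_F$ is then inverted. So
$$JS_{x_G}=\bigcap_{F\supseteq G}P_F^2S_{x_G}.$$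
Let $G_a\subseteq G\subseteq F$. Then $a_i\ge0$ for $i\notin F$. The ideal $P_F^2S_{x_G}$ is generated by the monomials of degree 2 in the variables outside $F$, none of which is inverted. Hence $x^a\in P_F^2S_{x_G}$ iff $\sum_{i\notin F}a_i\ge2$. Therefore $((S/J)_{x_G})_a=k$ iff some facet $F\supseteq G$ has $\sum_{i\notin F}a_i\le1$, that is, iff $G_a\subseteq G\in\Delta_a$; otherwise it is zero.

**Step 2: the differentials.** The basis of $C^i_a$ consists of the sets $G=G_a\sqcup H$ with $H\in\operatorname{link}_{\Delta_a}G_a$ and $|H|=i-|G_a|$. The maps are $x^a\mapsto\pm x^a$ with the usual Čech signs. Order the variables so that $G_a$ comes first; this changes the Čech complex only up to isomorphism. The sign for $G\to G\cup v$ then differs from the simplicial sign for $H\to H\cup v$ by the constant $(-1)^{|G_a|}$. So $C^\bullet_a$ is, up to a global sign of the differential, the augmented cochain complex of $\operatorname{link}_{\Delta_a}G_a$, with $H$ of dimension $i-|G_a|-1$ in position $i$. This is the first formula.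

**Step 3: the special degrees.** For the $a$ in the last claim, $G_a=G$, and for a facet $F\supseteq G$ we have $\sum_{i\notin F}a_i=|V\setminus F|=|V\setminus(F\setminus G)|$, as $V\cap G=\emptyset$. The facets of $\operatorname{link}_\Delta G$ are the $F\setminus G$. So $\operatorname{link}_{\Delta_a}G=(\operatorname{link}_\Delta G)_V$. $\square$

**Lemma 2.** Let $\Delta$ be Cohen–Macaulay over $k$. Then $S/I_\Delta^{(2)}$ is Cohen–Macaulay over $k$ iff $\widetilde H^j(L_V)=0$ for all $j<\dim L$, for every link $L=\operatorname{link}_\Delta G$ and every $V$ with $|V|\ge2$ that is a face or a minimal nonface of $L$.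

*Proof.* The point is to discard all other degrees $a$ and sets $V$. Put $d=\dim\Delta+1=\dim S/I_\Delta^{(2)}$. Since $\Delta$ is pure, $\dim L=d-|G|-1$ for $L=\operatorname{link}_\Delta G$. By Lemma 1, Cohen–Macaulayness means that $\widetilde H^j(\operatorname{link}_{\Delta_a}G_a)=0$ whenever $j<d-|G_a|-1$. If $G_a\notin\Delta$ the complex is void, so let $G=G_a\in\Delta$.

If some $a_i\ge2$, every facet of $\Delta_a$ contains $i$, because the other $a_\ell$ with $\ell\notin F$ are nonnegative. As $i\notin G_a$, the link is a cone with apex $i$ or void, and its cohomology vanishes. Otherwise let $V=\{i:a_i=1\}$; as in Step 3 of Lemma 1 the complex is $L_V$.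

If $|V|\le1$, then $L_V=L$, whose cohomology vanishes below $\dim L$ since $\Delta$ is Cohen–Macaulay. Let $|V|\ge2$ and $V\notin L$. A facet $F$ of $L$ with $|V\setminus F|\le1$ then misses exactly one element $v$ of $V$ and contains $V\setminus v$. With $W=\{v\in V:V\setminus v\in L\}$ we get
$$L_V=\bigcup_{v\in W}\operatorname{st}_L(V\setminus v).$$
If $W=\emptyset$ this is void. If $\emptyset\ne W\ne V$, choose $w\in V\setminus W$; then $w\in V\setminus v$ for every $v\in W$, so $L_V$ is a cone with apex $w$. If $W=V$, then $V$ is a minimal nonface. So only faces and minimal nonfaces with $|V|\ge2$ are left. Conversely, for such $V$ all elements of $V$ are vertices of $L$, so $V\cap G=\emptyset$ and (3) shows that each of these vanishing conditions is necessary. $\square$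

*The hexagon.* Let $\Delta$ be the 6-cycle $1,2,\dots,6$ and $V=\{1,4\}$. Then $\operatorname{st}1\cup\operatorname{st}4$ is the disjoint union of two paths, and (3) gives $H^1_{\mathfrak m}(S/I_\Delta^{(2)})_{e_1+e_4}\cong\widetilde H^0\ne0$, while the dimension is $2$. The vertices $1,4$ are at distance 3, so (2) fails. Condition (2) is exactly what keeps two stars from falling apart; on links of dimension at most 1 nothing more is needed, as the following computation shows.

**Step B0: links of dimension at most one.** *Let $\Gamma$ be Gorenstein\* over $k$ and satisfy (2), and let $L$ be a link in $\Gamma$ with $\dim L\le1$. Then $\widetilde H^j(L_V)=0$ for $j<\dim L$ and every face or minimal nonface $V$ of $L$ with $|V|\ge2$.*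

If $L=\{\emptyset\}$ there is nothing to check. If $\dim L=0$, then $\widetilde H_0(L)=k$, so $L$ is two points; the only condition is $L_V\ne\{\emptyset\}$, and this holds since $L_V$ is generated by facets of $L$, which are points. Let $\dim L=1$. Vertex links are two points and $\widetilde H_0(L)=0$, so $L$ is a single cycle. We need $L_V$ to be different from $\{\emptyset\}$, which is clear as before, and connected. If $V=\{u,v\}$, then by (2) $u,v$ are adjacent or have a common neighbor, so the connected complexes $\operatorname{st}u$ and $\operatorname{st}v$ share a vertex. If $|V|=3$, then $V$ is a minimal nonface, so $L$ contains, hence is, the 3-cycle on $V$, and $L_V=L$. A minimal nonface with $|V|\ge4$ would need faces of size $3$, and there are none. $\square$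

## Surfaces: the proof of Theorem B

Fix $k$, and let $\Delta$ satisfy (1) and (2) with $\dim\Delta\le2$.

**Step B1: removing cone points.** The aim is to replace $\Delta$ by a Gorenstein\* complex. Write $\Delta=\sigma*\Gamma$ with $\Gamma$ Gorenstein\* over $k$. The facets of $\Delta$ are the $\sigma\cup F$ with $F$ a facet of $\Gamma$, and $P_{\sigma\cup F}$ is generated by the same variables as $P_F$. So $I_\Delta^{(2)}=I_\Gamma^{(2)}S$, and $S/I_\Delta^{(2)}$ is a polynomial ring over the corresponding ring of $\Gamma$; one is Cohen–Macaulay iff the other is. Since $\operatorname{link}_\Gamma F=\operatorname{link}_\Delta(F\cup\sigma)$, condition (2) passes to $\Gamma$. Now apply Lemma 2 to $\Gamma$, which is Cohen–Macaulay. Links of dimension at most $1$ are done in Step B0. The case left is $L=\Gamma$ with $\dim\Gamma=2$.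

**Step B2: $\Gamma$ is a 2-sphere with vertex degrees at most 5.** Edge links are two points and vertex links are cycles by Step B0, so $|\Gamma|$ is a closed surface. It is connected, $\widetilde H_1=0$ and $\widetilde H_2=k$, so its Euler characteristic is $2$, and by the classification of surfaces $|\Gamma|\cong S^2$. By (2), vertex links are cycles of diameter at most $2$, so of length at most $5$, and $\Gamma^{(1)}$ has diameter at most $2$.

We shall use that a nonempty subcomplex of $\Gamma$ which contains, with each of its vertices, the whole star of that vertex is all of $\Gamma$, since it is open and closed in the connected space $|\Gamma|$. In particular, if $\Gamma$ contains the boundary of a tetrahedron, then $\Gamma$ equals it: each vertex link is a cycle containing a 3-cycle, hence is that 3-cycle.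

**Step B3: what has to be shown.** Let $|V|\ge2$ be a face or minimal nonface. Clearly $\Gamma_V\ne\{\emptyset\}$. It is connected: for $|V|=2$ as in Step B0; for $|V|=3$ all pairs in $V$ are edges, and $\Gamma_V$ is a union of three edge stars which are connected and contain the connected graph on $V$; and for $|V|\ge4$ see case (v). It remains to prove $\widetilde H_1(\Gamma_V)=0$.

Fix an orientation of $S^2$. Traverse each $\operatorname{link}u$ so that $x\to y$ means that $(u,x,y)$ is positive. If $uxy$ and $vxy$ are the two faces at the edge $xy$, coherence of the orientation says that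
$$\operatorname{link}u\text{ and }\operatorname{link}v\text{ traverse }xy\text{ in opposite directions.}\tag{4}$$

**Case (i): $V=\{u,v\}$ nonadjacent.** Here we must show that the two links meet in a connected set. A face in $\operatorname{st}u\cap\operatorname{st}v$ contains neither $u$ nor $v$, so $\operatorname{st}u\cap\operatorname{st}v=M:=\operatorname{link}u\cap\operatorname{link}v$. Stars are cones, so Mayer–Vietoris gives $\widetilde H_1(\Gamma_V)\cong\widetilde H_0(M)$. By (2), $u$ and $v$ have a common neighbor, so $M\ne\{\emptyset\}$. Suppose $M$ is disconnected.

Let $w$ be a vertex of $M$. Then $u,v$ are nonadjacent vertices of the cycle $\operatorname{link}w$, whose length is thus $4$ or $5$. An edge $wx$ lies in $M$ iff $x$ is a common neighbor of $u,v$ in $\operatorname{link}w$. So $w$ has degree $2$ in $M$ if its degree in $\Gamma$ is $4$, and degree $1$ in $M$ if its degree in $\Gamma$ is $5$. Now $M$ is a disconnected subcomplex of the cycle $\operatorname{link}u$ of length at most $5$, and no vertex of $M$ is isolated. Its components are paths with at least two vertices each, so there are exactly two, $P_1$ and $P_2$. Name the ends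 so that $\operatorname{link}u$ runs along $P_1$ from $a$ to $b$, an arc $\alpha_1$ from $b$ to $c$, $P_2$ from $c$ to $d$, and an arc $\alpha_2$ from $d$ to $a$. By (4), $\operatorname{link}v$ runs along $P_1$ from $b$ to $a$ and along $P_2$ from $d$ to $c$. So it consists of $P_1$ backward, an arc $\beta_2$ from $a$ to $d$, $P_2$ backward, and an arc $\beta_1$ from $c$ to $b$.

For $s=1,2$, $\alpha_s$ and $\beta_s$ share only their endpoints, since a common vertex lies in $M$ and inner vertices of the arcs do not. They are not both single edges: they have the same endpoints, so this edge would lie in $M$ and join $P_1$ to $P_2$. Writing $|\cdot|$ for the number of edges, $|\alpha_s|+|\beta_s|\ge3$, and the four arcs have total length at least $6$. On the other hand, $M$ has at least two edges, so $|\alpha_1|+|\alpha_2|\le5-2=3$ and likewise $|\beta_1|+|\beta_2|\le3$. All these are equalities. Hence $P_1=ab$ and $P_2=cd$ are edges, both links are 5-cycles, and for each $s$ one of $\alpha_s,\beta_s$ is an edge and the other has length $2$. Exchanging the names of $P_1$ and $P_2$, that is $a\leftrightarrow c$ and $b\leftrightarrow d$, exchanges $\alpha_1$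 with $\alpha_2$ and $\beta_1$ with $\beta_2$. So we may assume $|\alpha_1|=1$. Then $|\alpha_2|=2$, $|\beta_1|=2$, $|\beta_2|=1$, and
$$\operatorname{link}u=(a,b,c,d,e),\qquad\operatorname{link}v=(b,a,d,c,f).$$
Here $e,f\notin M$, so $e\ne f$.

The vertices $a,b$ have degree $1$ in $M$, hence degree $5$ in $\Gamma$. The two cycles show that $a$ has the neighbors $u,v,b,e,d$; these are distinct, so they are all. By the faces $uae,uab,vab,vad$, $\operatorname{link}a$ contains the path $e,u,b,v,d$. As it is a 5-cycle, $aed\in\Gamma$. With $uae,ude\in\Gamma$ we see that the cycle $\operatorname{link}e$ contains the 3-cycle on $u,a,d$, so it equals it. Similarly $b$ has exactly the neighbors $u,v,a,c,f$; by $ubc,uba,vba,vbf$, $\operatorname{link}b$ contains the path $c,u,a,v,f$, so $bcf\in\Gamma$. With $vcf,vbf\in\Gamma$, $\operatorname{link}f$ is the 3-cycle on $v,b,c$. Thus the neighbors of $e$ are $u,a,d$ and those of $f$ are $v,b,c$. So $e,f$ are nonadjacent and have no common neighbor, which contradicts $\operatorname{diam}\Gamma^{(1)}\le2$. Hence $M$ is connected.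

**Case (ii): $V=\{u,v\}$ an edge.** Again $\widetilde H_1(\Gamma_V)\cong\widetilde H_0(N)$, now with $N=\operatorname{st}u\cap\operatorname{st}v\supseteq\operatorname{st}(uv)$; we show that $N$ is connected. Let $\operatorname{link}(uv)=\{p,q\}$. The star $\operatorname{st}(uv)$ is connected and contains $u,v,p,q$. Let $w$ be any other vertex of $N$. It is adjacent to $u$ and $v$, and $uvw\notin\Gamma$. So $u,v$ are nonadjacent in the cycle $\operatorname{link}w$ of length at most $5$ and have a common neighbor $w'$ there. Thus $uww',vww'\in\Gamma$ and $ww'\in N$. If $w'\in\{p,q\}$, then $w$ is joined to $\operatorname{st}(uv)$ in $N$.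

Otherwise $\operatorname{link}u$ has the five vertices $v,p,q,w,w'$, with $v$ adjacent to $p$ and $q$, so $\operatorname{link}u=(v,p,x,y,q)$ with $\{x,y\}=\{w,w'\}$. In the same way $\operatorname{link}v=(u,p,x',y',q)$ with $\{x',y'\}=\{w,w'\}$. If $x=x'$, then $px\in N$, and with $ww'\in N$ this joins $w$ to $p$. If $x\neq x'$, then $x'=y$ and $y'=x$. Choose the orientation so that $\operatorname{link}u$ is traversed $v\to p\to x\to y\to q\to v$. Then $(u,v,p)$, which is a cyclic shift of $(v,p,u)$, is positive. So $\operatorname{link}v$ contains $p\to u$ and is traversed $u\to q\to x\to y\to p\to u$. Both links traverse $xy$ as $x\to y$, contradicting (4).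

**Case (iii): $V=\{a,b,c\}$ a minimal nonface.** The idea is to show that one side of the triangle is filled by three faces. The 3-cycle $abc$ divides $S^2$ into closed discs $\mathcal A,\mathcal B$. The two faces at the edge $ab$ lie on different sides, since every point of the curve borders both sides; the same is true at the other two edges. In the cycle $\operatorname{link}a$, $b$ and $c$ are nonadjacent, as $abc\notin\Gamma$. Consecutive faces at $a$ along an arc from $b$ to $c$ share an edge $az$ with $z$ inside the arc; this edge meets the curve only in $a$, so they lie on the same side. Hence one arc of $\operatorname{link}a$ lies in $\mathcal A$ and the other in $\mathcal B$. Each has at least one inner vertex, and together they have at most $5-2=3$. So on at least one side $a$ has exactly one inner neighbor. The same holds for $b$ and $c$. By pigeonhole two of the three, say $a,b$, have exactly one inner neighbor on the same side, say $\mathcal A$.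

Let $abp$ be the face at $ab$ in $\mathcal A$; $p$ lies inside $\mathcal A$. The arc of $\operatorname{link}a$ in $\mathcal A$ starts $b,p$ and has one inner vertex, so it is $b,p,c$, and likewise the arc of $\operatorname{link}b$ is $a,p,c$. So $abp,apc,bpc\in\Gamma$, and $\operatorname{link}p$ is the 3-cycle $abc$. The union of these three triangles is closed, and within the interior of $\mathcal A$ it is open: it contains the star of $p$ and both faces at each of $ap,bp,cp$. As the interior of $\mathcal A$ is connected, the union is $\mathcal A$. Each of these triangles contains two elements of $V$, so $\mathcal A\subseteq\Gamma_V$.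

Let $abp',bcq',car'$ be the faces at the three edges in $\mathcal B$; $p',q',r'$ lie inside $\mathcal B$ because $abc\notin\Gamma$. The facets with at least two vertices in $V$ are those at the three edges, so $\Gamma_V=\mathcal A\cup abp'\cup bcq'\cup car'$. If $p',q',r'$ are distinct, the triangles can be added to the disc $\mathcal A$ one at a time, each attached along exactly one edge, so $\Gamma_V$ is contractible. If exactly two coincide, we may name them $p'=q'\ne r'$, since $\mathcal A$ is now symmetric in $a,b,c$. Then $abp'\cup bcp'$ is a disc meeting $\mathcal A$ in the path $a,b,c$, and $car'$ is attached along $ca$; again $\Gamma_V$ is contractible. If $p'=q'=r'$, the three triangles fill $\mathcal B$ by the argument just given for $\mathcal A$, and $\Gamma_V=S^2$. In all cases $\widetilde H_1(\Gamma_V)=0$.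

**Case (iv): $V=\{a,b,c\}$ a face.** Let $p,q,r$ be the vertices opposite $abc$ across $ab,bc,ca$. Then $\Gamma_V=abc\cup abp\cup bcq\cup car$. If $p,q,r$ are distinct, three triangles are attached to $abc$ along one edge each, and $\Gamma_V$ is contractible. If exactly two coincide, say $p=q\ne r$, then $abc\cup abp\cup bcp$ is a cone with apex $b$, and $car$ is attached along $ac$, so $\Gamma_V$ is contractible. If $p=q=r$, it is the boundary of a tetrahedron, which is all of $\Gamma=S^2$. So $\widetilde H_1(\Gamma_V)=0$.

**Case (v): $|V|\ge4$.** Faces have at most three elements, so $V$ is a minimal nonface with $|V|=4$. Then $\Gamma=\partial2^V$ by the remark in Step B2, and every facet misses one element of $V$, so $\Gamma_V=\Gamma$. It is connected with $\widetilde H_1=0$.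

By Lemma 2, $S/I_\Gamma^{(2)}$ is Cohen–Macaulay, and so is $S/I_\Delta^{(2)}$. This proves Theorem B. $\blacksquare$

## What the surface argument leaves open in dimension three

Try the same on a triangulated 3-sphere $\Gamma$ satisfying (2), with $u,v$ nonadjacent and $M=\operatorname{link}u\cap\operatorname{link}v$. As before $\widetilde H_j(\operatorname{st}u\cup\operatorname{st}v)\cong\widetilde H_{j-1}(M)$, but Lemma 2 now asks for two things besides $M\ne\{\emptyset\}$: $\widetilde H_0(M)=0$ and $\widetilde H_1(M)=0$.

Locally everything is as good as one could wish. For a vertex $w\in M$, $\operatorname{link}_M w$ is the intersection of the links of $u$ and $v$ inside $\operatorname{link}_\Gamma w$. By Step B2, this last complex is a 2-sphere, and it satisfies (2). So case (i) applies to it: $\operatorname{link}_Mw$ is a connected subcomplex of a cycle of length at most $5$ and has no isolated vertices, so it is a path with at least one edge or a cycle. Therefore $M$ is a surface, possibly with boundary, inside the 2-sphere $\operatorname{link}u$.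

This is where the argument stops. In dimension 2 the same local information left a union of paths in a cycle, and a disconnected $M$ was excluded by counting to five around the whole cycle. In dimension 3, one has to exclude also that $M$ is an annulus, and an annulus passes every local test just made. By Alexander duality, $\widetilde H_1(M)\ne0$ means that the complement of $M$ in the sphere $\operatorname{link}u$ is disconnected. So we look for spheres in which this complement can be prescribed while (2) can still be checked.

## Bier spheres, and condition (2) on them

**Definition 8 (Bier complex).** Let $E$ be a finite set and $K\ne2^E$ a complex on $E$ with $\emptyset\in K$; elements of $E$ need not be vertices of $K$. Let $E'$ be a disjoint copy of $E$. The Bier complex $B(K)$, on $E\sqcup E'$, has faces $A\sqcup B'$ with $A\cap B=\emptyset$, $A\in K$, $E\setminus B\notin K$. With $C=E\setminus B$, its faces correspond to pairs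
$$(A,C):\qquad A\subseteq C\subseteq E,\quad A\in K,\quad C\notin K.$$
It is closed under subsets, since shrinking $B$ enlarges $C$.

*Example.* Let $E=\{1,2,3\}$ and let $K$ be three points. All six labels are vertices. The pairs $\{i,j'\}$ with $i\ne j$ are edges; $\{i,j\}$ is not a face as it is not in $K$, and $\{i',j'\}$ is not, as its $C$ is a single point, which lies in $K$. There are no larger faces. So $B(K)$ is the hexagon $1,2',3,1',2,3'$.

**Lemma 3.** (a) $|B(K)|\cong S^{|E|-2}$. (b) The link of the face $(A,C)$ is $B(K_{A,C})$, where
$$K_{A,C}=\{D\subseteq C\setminus A: A\cup D\in K\}$$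
on the ground set $C\setminus A$. Its dimension is $|C\setminus A|-2$.

*Proof.* (a) We find a common subdivision with the boundary of a simplex. Subdivide each simplex $A\sqcup B'$ as the join of the barycentric subdivisions of $A$ and $B'$; this is compatible with passing to faces. The vertices of the subdivision are the nonempty $A\in K$ and the nonempty $B$ with $E\setminus B\notin K$. The simplices are pairs of chains $A_1\subset\dots\subset A_p$ and $B_1\subset\dots\subset B_q$ of such sets with $A_p\cap B_q=\emptyset$ (either chain may be empty). Send $A\mapsto A$ and $B\mapsto E\setminus B$. Since $E\notin K$ and $\emptyset\in K$, this is a bijection from the vertices to the proper nonempty subsets of $E$, those in $K$ and those not in $K$. The simplices become the chains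
$$A_1\subset\dots\subset A_p\subset E\setminus B_q\subset\dots\subset E\setminus B_1.$$
Every chain of proper nonempty subsets has this form, because $K$ is closed under subsets: the members in $K$ form an initial part. So the subdivision is the barycentric subdivision of the boundary of the simplex on $E$. (This is Bier's theorem; see also de Longueville, Discrete Comput. Geom. 2004.)

(b) $A_1\sqcup B_1'$ is in the link iff it is disjoint from $A\sqcup(E\setminus C)'$ and the union is a face. This means that $A_1,B_1\subseteq C\setminus A$ are disjoint, $A\cup A_1\in K$, and $C\setminus B_1=A\cup((C\setminus A)\setminus B_1)\notin K$. The last two conditions say $A_1\in K_{A,C}$ and $(C\setminus A)\setminus B_1\notin K_{A,C}$. Moreover $\emptyset\in K_{A,C}$ and $C\setminus A\notin K_{A,C}$. The dimension follows from (a). $\square$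

So $B(K)$ and all its links are spheres of the right dimensions. Hence $B(K)$ is Gorenstein\* over every field, and (1) holds for it.

**Definition 9 (bad, good).** A complex $K$ on $E$ is bad if $|E|\ge3$ and for some $i\in E$
$$K=\{\emptyset,\{i\}\}\cup\{\text{all proper subsets of }E\setminus i\}.$$
$K$ is good if no $K_{A,C}$ ($A\subseteq C$, $A\in K$, $C\notin K$) is bad.

*Example.* Three points on a 3-element set form a bad complex; its Bier sphere is the hexagon above, in which $1$ and $1'$ are at distance $3$.

**Lemma 4.** $B(K)$ satisfies (2) iff $K$ is good.

*Proof.* The links of dimension at least $1$ are the $B(K_{A,C})$ with $|C\setminus A|\ge3$. So it suffices to show, for $|E|\ge3$, that $\operatorname{diam}B(K)^{(1)}\le2$ iff $K$ is not bad. We go through the pairs of vertices. Here $i$ is a vertex iff $\{i\}\in K$, and $i'$ is a vertex iff $E\setminus i\notin K$.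

If $i\ne j$ and $i,j'$ are vertices, they are adjacent. Let $i\ne j$ be vertices. If $\{i,j\}\in K$ they are adjacent. Otherwise pick $k\in E\setminus\{i,j\}$; then $E\setminus k\supseteq\{i,j\}$ is not in $K$, so $k'$ is a vertex, adjacent to $i$ and $j$. Let $i'\ne j'$ be nonadjacent vertices. Then $E\setminus\{i,j\}\in K$, and any $k\in E\setminus\{i,j\}$ is a vertex, adjacent to $i'$ and $j'$.

The remaining pairs are $i,i'$, both vertices; they are never adjacent. For $j\ne i$, $j$ is a common neighbor iff $\{i,j\}\in K$ (then $\{j\}\in K$, and $j$ is adjacent to $i'$). And $j'$ is a common neighbor iff $E\setminus\{i,j\}\notin K$ (then $E\setminus j\notin K$, so $j'$ is a vertex, and it is adjacent to $i$). So $i,i'$ have no common neighbor iff for all $j\ne i$: $\{i,j\}\notin K$ and $E\setminus\{i,j\}\in K$. Together with $\{i\}\in K$ and $E\setminus i\notin K$, this says that the only face containing $i$ is $\{i\}$, and that the faces not containing $i$ are exactly the proper subsets of $E\setminus i$; that is, $K$ is bad with this $i$. $\square$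

**Definition 10 (order complex).** The order complex $O(P)$ of a finite poset $P$ is the complex of its chains. If $f\le g$ are order-preserving maps $P\to P'$, the induced maps $O(P)\to O(P')$ are homotopic.

*Example.* If $P$ has two incomparable elements and no others, $O(P)$ is two points. If $P$ has a minimum, $O(P)$ is a cone. The proper nonempty subsets of a set, ordered by inclusion, give the barycentric subdivision of the boundary of the simplex on it.

**Lemma 5.** Let $\{i\}\in K$, $E\setminus i\notin K$, $m=|E|-1\ge2$. Put $Y=\{A\subseteq E\setminus i:A\in K\}$, $X=\{A\subseteq E\setminus i:A\cup i\in K\}\subseteq Y$ and $Q=Y\setminus X$, ordered by inclusion. In $B(K)$ put $M=\operatorname{link}i\cap\operatorname{link}i'$. Then for all $j$,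
$$\widetilde H_j(\operatorname{st}i\cup\operatorname{st}i')\cong\widetilde H_{j-1}(M)\cong\widetilde H^{\,m-2-j}(O(Q)).\tag{5}$$

*Proof.* **Step 1: the first isomorphism.** Both $i$ and $i'$ are vertices, and they are not adjacent. A face in both stars therefore contains neither of them, so $\operatorname{st}i\cap\operatorname{st}i'=M$. Stars are cones; Mayer–Vietoris gives the claim.

**Step 2: $M$ as a full subcomplex of a sphere.** A pair $A\sqcup B'$ with $A,B\subseteq E\setminus i$ disjoint is in $\operatorname{link}i$ iff $A\cup i\in K$ and $E\setminus B\notin K$, and in $\operatorname{link}i'$ iff $A\in K$ and $(E\setminus i)\setminus B\notin K$. So it is in $M$ iff $A\in X$ and $(E\setminus i)\setminus B\notin Y$; the other two conditions follow. Subdivide $M$ as in Lemma 3(a) and send $A\mapsto A$, $B\mapsto(E\setminus i)\setminus B$. Note $\emptyset\in X$ and $E\setminus i\notin Y$. The vertices become the proper nonempty subsets of $E\setminus i$ that lie in $X$ or outside $Y$. The simplices become all chains of such sets, since $X$ is closed downward and the complement of $Y$ upward, so members in $X$ come first. Thus $M$ is, up to subdivision,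 the full subcomplex on these vertices of the barycentric subdivision of $\partial2^{E\setminus i}\cong S^{m-2}$.

**Step 3: the complement.** The remaining vertices are the elements of $Q$, all of them proper and nonempty. Each simplex of the subdivided sphere is the join of its face with vertices in $M$ and its face with vertices in $Q$. Sliding along the join lines retracts the complement of $|M|$ onto the full subcomplex $O(Q)$. Alexander duality in $S^{m-2}$ gives
$$\widetilde H_{j-1}(M)\cong\widetilde H^{\,(m-2)-(j-1)-1}(O(Q))=\widetilde H^{\,m-2-j}(O(Q)).\qquad\square$$

*Example.* For $K$ three points on $\{1,2,3\}$ and $i=1$: $X=\{\emptyset\}$, $Y=\{\emptyset,2,3\}$, $Q=\{2,3\}$, $m=2$. So $\widetilde H_0(\operatorname{st}1\cup\operatorname{st}1')\cong\widetilde H^0(\text{two points})=k$; the two stars in the hexagon are indeed disjoint.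

The task has become finite: find a good $K$ for which $Q$ is disconnected and $m=4$. Then (5) with $j=2$ gives $\widetilde H_2(\operatorname{st}i\cup\operatorname{st}i')\ne0$ in a 3-sphere. Take $i=0$, $E=\{0,1,2,3,4\}$ and aim for $Q=\{12,34\}$. The smallest choice, $X=\{\emptyset,1,2,3,4\}$, $Y=X\cup\{12,34\}$, is not good: for $A=\{0\}$, $C=0123$, $K_{A,C}$ consists of three points, which is bad, and the link of the edge $04'$ is a hexagon. To destroy it, add $13$ and $24$ to both $X$ and $Y$. This leaves $Q$ unchanged, and any three of $1,2,3,4$ now contain an edge of $\operatorname{link}_K0$.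

## The 3-sphere with ten vertices: proof of Theorem A

Let $K$ be the complex on $E=\{0,1,2,3,4\}$ with facets
$$12,\quad34,\quad013,\quad024.$$
Its edges are $01,02,03,04,12,13,24,34$ and its nonedges are $14,23$. Let $\Delta=B(K)$, with variables $x_i$ for $i$ and $y_i$ for $i'$.

**Step A1: $I_\Delta=I$.** We list the minimal nonfaces. A set $A\sqcup B'$ is a nonface iff $A\cap B\ne\emptyset$ or $A\notin K$ or $E\setminus B\in K$. So the minimal nonfaces are found among the $\{i,i'\}$, the minimal nonfaces of $K$, and the $B'$ with $B$ the complement of a facet of $K$. The triples containing neither $14$ nor $23$ are $012,013,024,034$, and $K$ contains just the middle two. No 4-element set has all its triples in $K$. So the minimal nonfaces of $K$ are $14,23,012,034$. The complements of the facets $12,34,013,024$ are $034,012,24,13$. Since each of these sets has at least two elements, no set on the combined list contains another, so all are minimal. This is exactly the list of generators of $I$.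

**Step A2: condition (1), vertices and facets.** By Lemma 3, $\Delta$ is a 3-sphere and satisfies (1). All $\{i\}$ are in $K$ and no 4-element set is, so all 10 labels are vertices. The facets have four elements, so they are the $A\sqcup(E\setminus(A\cup j))'$ with $j\notin A\in K$ and $A\cup j\notin K$. Running through $A$ (nothing occurs for $A=\emptyset$ and $A=\{0\}$), they are

- $10'2'3',\ 20'1'4',\ 30'1'4',\ 40'2'3'$ (four with $|A|=1$);
- $013'4',\ 012'3',\ 023'4',\ 021'4',\ 031'4',\ 031'2',\ 042'3',\ 041'2'$ (eight with $A=01,02,03,04$);
- $123'4',\ 120'4',\ 120'3',\ 341'2',\ 340'2',\ 340'1'$ (six with $A=12,34$);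
- $130'4',\ 130'2',\ 240'3',\ 240'1'$ (four with $A=13,24$);
- $0134',\ 0132',\ 0243',\ 0241'$ (four with $|A|=3$).

The total is $26$.

**Step A3: condition (2).** By Lemma 4 we must show that $K$ is good. Suppose $K_{A,C}$ is bad with special element $i$, and put $D=C\setminus A$, so $|D|\ge3$. Note that $K_{A,C}$ is the restriction of $\operatorname{link}_KA$ to $D$. By the definition of bad, all elements of $D$ are vertices of $\operatorname{link}_KA$, and $i$ is adjacent there to no other element of $D$. If $|D|=3$, then also the pair $D\setminus i$ is a nonface, so the three elements are pairwise nonadjacent.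

If $|A|\ge2$, then $\operatorname{link}_KA$ has at most one vertex, which is impossible. If $A=\{0\}$, the link has vertices $1,2,3,4$ and edges $13,24$. Any three of the vertices contain one of these edges, so $|D|=3$ is impossible; and $D=1234$ is impossible since no vertex is isolated. If $A=\{1\},\{2\},\{3\},\{4\}$, the link is a point and a disjoint edge: $2$ and $03$; $1$ and $04$; $4$ and $01$; $3$ and $02$, respectively. Then $D$ consists of all three vertices and contains an edge, impossible. Let $A=\emptyset$. As $0$ is adjacent to all of $1,2,3,4$, neither can $i=0$ hold, nor can $0\in D$ with $i\ne0$; so $D\subseteq1234$. There the only nonedges are $14$ and $23$, so $i$ has only one nonneighbor, but $D\setminus i$ has at least two elements. This is impossible. So $K$ is good and (2) holds.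

**Step A4: the annulus.** We compute $M=\operatorname{link}0\cap\operatorname{link}0'$ twice. First, by Lemma 5 with $i=0$, $m=4$: $X=\{\emptyset,1,2,3,4,13,24\}$, $Y=X\cup\{12,34\}$, and $Q=\{12,34\}$ is two incomparable elements. So $\widetilde H_1(M)\cong\widetilde H^0(O(Q))\cong k$.

Now by hand. From the facets, $\operatorname{link}0$ is the 2-sphere with the triangles
$$13'4',\ 23'4',\ 31'2',\ 41'2';\qquad 12'3',\ 42'3',\ 243',\ 241',\ 21'4',\ 31'4',\ 134',\ 132',$$
and $\operatorname{link}0'$ has $124',123',342',341'$ and the last eight triangles above. So $M$ contains these eight triangles. In the order printed, each shares an edge with the next, and the last with the first: the shared edges are $2'3',\ 43',\ 24,\ 21',\ 1'4',\ 34',\ 13,\ 12'$. So they form a closed band, with the outer edges $13',14',23',24',31',32',41',42'$, and they contain all eight vertices of $\operatorname{link}0$. The edges of the first four triangles are these outer edges and $3'4'$, $1'2'$. By the description of $M$ in Lemma 5, $3'4'\notin M$ because $1234\setminus34=12\in Y$, and $1'2'\notin M$ because $34\in Y$. Hence none of the first four triangles is in $M$, and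 $M$ is the band. The complement of $M$ in $|\operatorname{link}0|\cong S^2$ is the disjoint union of two open discs, the triangles $13'4',23'4'$ glued along the open edge $3'4'$ and the triangles $31'2',41'2'$ glued along the open edge $1'2'$. By Alexander duality $\widetilde H_1(M)\cong k$, as before.

**Step A5: conclusion.** By (5), $\widetilde H_2(\operatorname{st}0\cup\operatorname{st}0')\cong\widetilde H_1(M)\cong k$. By (3) with $V=\{0,0'\}$ and $G=\emptyset$,
$$H^3_{\mathfrak m}(S/I_\Delta^{(2)})_{e_0+e_{0'}}\cong\widetilde H^2(\operatorname{st}0\cup\operatorname{st}0')\ne0,\qquad\dim S/I_\Delta^{(2)}=4.$$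
This holds for every field, so $S/I_\Delta^{(2)}$ is not Cohen–Macaulay over any field. $\blacksquare$

## Gluing along the special element: proof of Theorem C

To make the defect large we combine several copies of $K$ that share the element $0$.

**Definition 11 (the product $\circ$).** Let $K_1,K_2$ be complexes on $\{0\}\sqcup E_1$ and $\{0\}\sqcup E_2$, both as in Definition 8. Then $K_1\circ K_2$ is the complex on $\{0\}\sqcup E_1\sqcup E_2$ of all $A$ with $A_s:=A\cap(\{0\}\cup E_s)\in K_s$ for $s=1,2$.

It contains $\emptyset$ and not the whole ground set, so $B(K_1\circ K_2)$ is defined.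

*Example.* If $K_1=\{\emptyset,0,1\}$ and $K_2=\{\emptyset,0,2\}$, then $K_1\circ K_2=\{\emptyset,0,1,2,12\}$, a point and a disjoint edge.

**Lemma 6.** If $K_1,K_2$ are good, so is $K:=K_1\circ K_2$.

*Proof.* We show that a bad $N=K_{A,C}$ would come from $K_1$ or $K_2$ alone. Let $i$ be its special element, $D=C\setminus A$ and $D_s=D\cap E_s$. All elements of $D$ are vertices of $N$. Moreover
$$P_s\subseteq D_s\ (s=1,2),\quad P_1,P_2\in N\quad\Longrightarrow\quad P_1\cup P_2\in N,\tag{6}$$
because $(A\cup P_1\cup P_2)_s=(A\cup P_s)_s\in K_s$ for both $s$.

If $i\in E_1$, then $D_2=\emptyset$: for $\ell\in D_2$, (6) would give $\{i,\ell\}\in N$, but $i$ is isolated in $N$. Likewise $i\in E_2$ forces $D_1=\emptyset$. If $i=0$ and $D_1,D_2$ are both nonempty, they are proper subsets of $D\setminus i=D_1\sqcup D_2$, hence lie in $N$; by (6), $D\setminus i\in N$, a contradiction. So one of $D_1,D_2$ is empty, and by symmetry we may assume $D\subseteq\{0\}\cup E_1$.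

For $P\subseteq D$ we have $P\in N$ iff $A_1\cup P\in K_1$ and $A_2\cup(P\cap\{0\})\in K_2$. The second condition is automatic: $A_2\in K_2$ since $A\in K$, and if $0\in D$, then $\{0\}\in N$ gives $A_2\cup0\in K_2$. So $N=\{P\subseteq D:A_1\cup P\in K_1\}=(K_1)_{A_1,A_1\cup D}$. Here $A_1\in K_1$, and $A_1\cup D\notin K_1$ because $D\notin N$. Thus $K_1$ is not good, a contradiction. $\square$

**Step C1: the complexes $K^{(r)}$.** Let $K$ be the complex of Theorem A's proof, $K^{(1)}=K$ and $K^{(r)}=K^{(r-1)}\circ K$, with a fresh copy of $\{1,2,3,4\}$ each time and the same $0$. Let $E$ now be the ground set of $K^{(r)}$. By Step A3 and Lemma 6, $K^{(r)}$ is good. Its ground set has $4r+1$ elements, $\{0\}\in K^{(r)}$, and $E\setminus0\notin K^{(r)}$. Let $X^{(r)},Y^{(r)},Q^{(r)}$ be as in Lemma 5 with $i=0$.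

**Step C2 (Claim): $\widetilde H_{r-1}(O(Q^{(r)}))\cong k$.** This is the topological input; we show that passing from $r-1$ to $r$ shifts homology by one. For $r=1$, $O(Q^{(1)})$ is two points. Let $r\ge2$ and write $X_1,Y_1,Q_1$ for $X^{(r-1)},Y^{(r-1)},Q^{(r-1)}$ and $X_2,Y_2,Q_2=\{p,q\}$ for $X^{(1)},Y^{(1)},Q^{(1)}$. Sending a set to its pair of traces gives $X^{(r)}=X_1\times X_2$ and $Y^{(r)}=Y_1\times Y_2$ with the product order. Hence
$$Q^{(r)}=R_1\cup R_2,\qquad R_1=Q_1\times Y_2,\qquad R_2=Y_1\times\{p,q\}.$$
Since $X_s$ is closed downward, $Q_s$ is closed upward in $Y_s$, so $R_1,R_2$ are closed upward in $Q^{(r)}$. A chain whose minimum lies in $R_s$ lies in $R_s$ entirely. So $O(Q^{(r)})=O(R_1)\cup O(R_2)$. As $p,q$ are incomparable, no element of $Y_1\times p$ is comparable to one of $Y_1\times q$, and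
$$O(Q^{(r)})=O(R_1)\cup O(Y_1\times p)\cup O(Y_1\times q).$$
The last two are disjoint, and they meet $O(R_1)$ in $O(Q_1\times p)$ and $O(Q_1\times q)$. They are cones, because $\emptyset\in Y_1$ gives $Y_1\times p$ and $Y_1\times q$ a minimum.

Next, the projection $\pi:R_1\to Q_1$ is a homotopy equivalence: with $\iota(A_1)=(A_1,\emptyset)$ we have $\pi\iota=\mathrm{id}$ and $\iota\pi\le\mathrm{id}$. The restriction of $\pi$ to $Q_1\times p$ is an isomorphism. So the inclusion $O(Q_1\times p)\hookrightarrow O(R_1)$ induces isomorphisms in homology. In the Mayer–Vietoris sequence of $U:=O(R_1)\cup O(Y_1\times p)$, the map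
$$\widetilde H_j(O(Q_1\times p))\to\widetilde H_j(O(R_1))\oplus\widetilde H_j(O(Y_1\times p))=\widetilde H_j(O(R_1))$$
is therefore an isomorphism for all $j$, so $U$ is acyclic. Finally $U\cap O(Y_1\times q)=O(Q_1\times q)$, and both $U$ and $O(Y_1\times q)$ are acyclic, so Mayer–Vietoris gives
$$\widetilde H_{j+1}(O(Q^{(r)}))\cong\widetilde H_j(O(Q^{(r-1)})).$$
With $j=r-2$ the claim follows by induction.

**Step C3: the case $D=4r-1$.** Let $\Delta_r=B(K^{(r)})$, a sphere of dimension $(4r+1)-2=4r-1$. It satisfies (1) by Lemma 3 and (2) by Lemma 4. Let $V=\{0,0'\}$. Lemma 5 with $m=4r$ and $j=3r-1$, so that $m-2-j=r-1$, together with Step C2 gives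
$$\widetilde H^{\,3r-1}\big((\Delta_r)_V\big)\ne0.\tag{7}$$
By (3) with $G=\emptyset$, $H^{3r}_{\mathfrak m}(S/I_{\Delta_r}^{(2)})\ne0$. So the depth is at most $3r$, while the dimension is $4r$.

**Step C4: the case $D=4r-1+t$, $t\ge1$.** We raise the dimension without touching the defect. Let $\Delta=\Delta_r*\partial2^{[t+1]}$ (with $[t+1]$ a set of new vertices). It is a join of spheres of dimensions $4r-1$ and $t-1$, hence a $D$-sphere. Its links are the joins $L_1*L_2$ of a link in $\Delta_r$ and a link in $\partial2^{[t+1]}$, which are again spheres; so (1) holds.

For (2), let $\dim(L_1*L_2)\ge1$. If $L_1,L_2\ne\{\emptyset\}$, vertices of different factors are adjacent and two vertices of the same factor have a common neighbor in the other, so the diameter is at most $2$. If $L_2=\{\emptyset\}$, use (2) for $\Delta_r$. If $L_1=\{\emptyset\}$, then $L_2$ is the boundary of a simplex of dimension at least $2$, and its graph is complete.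

For the depth, let $G$ be a facet of $\partial2^{[t+1]}$. Then $|G|=t$ and $\operatorname{link}_\Delta G=\Delta_r$. By (3) and (7), with $V=\{0,0'\}$ and $a=e_0+e_{0'}-\sum_{i\in G}e_i$,
$$H^{3r+t}_{\mathfrak m}(S/I_\Delta^{(2)})_a\cong\widetilde H^{\,3r-1}\big((\Delta_r)_V\big)\ne0,\qquad\dim S/I_\Delta^{(2)}=4r+t.$$
So $\operatorname{depth}S/I_\Delta^{(2)}\le3r+t=\dim S/I_\Delta^{(2)}-r$, over every field. $\blacksquare$
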